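# Automorphisms of the substructure order on finite digraphs

## Every automorphism is composed of local switches

A *digraph* is a nonempty set of vertices with a binary relation, the set of edges; loops are allowed. Let $\mathcal D$ be the set of isomorphism types of finite digraphs, ordered by

$$G\sqsubseteq H\iff G \text{ is isomorphic to } H[S] \text{ for some } S\subseteq V(H),$$

where $H[S]$ is the substructure induced on $S$. Let $\operatorname{Aut}\mathcal D$ be the automorphism group of the poset $(\mathcal D,\sqsubseteq)$.

**Theorem 1.** Let $\mathcal C\le\operatorname{Aut}\mathcal D$ be the group generated by the maps $\varphi_1,\dots,\varphi_5$ and $\varphi_\pi$ ($\pi\in S_4$) listed below. Then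
$$\operatorname{Aut}\mathcal D=\mathcal C .$$
Hence, given the known structure of $\mathcal C$, $\operatorname{Aut}\mathcal D\cong(\mathbb Z_2^4\times S_4)\rtimes\mathbb Z_2$ has order $768$.

To describe the maps, call a vertex *white* if it has no loop and *black* if it has one. There are four isomorphism types of two-element digraphs with exactly one loop: $A$ has no edge between the two vertices; $B$ has a single edge, from the black vertex to the white one; $C$ has a single edge, from the white vertex to the black one; $D$ has both edges. The maps are as follows; each acts simultaneously on all vertices or all pairs of distinct vertices concerned.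

- $\varphi_1$ removes every loop and adds a loop at every vertex that had none. Edges between distinct vertices do not change.
- $\varphi_2$ acts on pairs of white vertices: if there is no edge between them, it adds both; if both are present, it removes both.
- $\varphi_3$ does the same on pairs of black vertices.
- $\varphi_4$ reverses the edge in each pair of white vertices joined by exactly one edge.
- $\varphi_5$ does the same on pairs of black vertices.
- $\varphi_\pi$, for $\pi$ a permutation of $\{A,B,C,D\}$, changes each pair of type $X\in\{A,B,C,D\}$ into type $\pi(X)$, the loop staying at the same vertex.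

The problem, whether $\mathcal C=\operatorname{Aut}\mathcal D$, is taken from Fanni K. Nedényi and Ádám Kunos, "On the Automorphism Group of the Substructure Ordering of Finite Directed Graphs", arXiv:2209.05820 (2022). Two facts are given with it: each listed map is an automorphism of $\mathcal D$, and $\mathcal C\cong(\mathbb Z_2^4\times S_4)\rtimes\mathbb Z_2$, of order $768$. The first is easy to see. Each recipe looks at one vertex or one pair at a time, so it commutes with passing to an induced substructure, $\varphi_i(G[S])=\varphi_i(G)[S]$. Each recipe is also undone by one of the same kind: $\varphi_1,\dots,\varphi_5$ undo themselves, and $\varphi_\pi$ is undone by $\varphi_{\pi^{-1}}$. The second fact is used only to convert "$\mathcal C$" into the number $768$.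

What the theorem says is this. An abstract order automorphism knows nothing about edges or loops; it may permute isomorphism types in any way that respects $\sqsubseteq$. The theorem says that it must nevertheless be one of $768$ explicit rules, each of which changes only loops and pairs. At the end we prove strengthenings (Theorem 2): an automorphism is determined on the 3-vertex digraphs, there is a version for finite pieces of $\mathcal D$, and there are consequences for definability.

## Ten two-vertex digraphs and the colour parts

Besides $A,B,C,D$ (the *mixed* pairs, one vertex of each colour) there are six other two-vertex digraphs: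

- two white vertices: $E$ (no edge), $F$ (both edges), $T$ (exactly one edge);
- two black vertices: $E',F',T'$, likewise.

Write $\circ$ and $\bullet$ for the white and the black one-vertex digraph. A digraph is given by the colours of its vertices, the type of each pair, and the orientation of each pair of type $T$ or $T'$; any choice of these data gives a digraph. A digraph is *white* (*black*) if all its vertices are, *one-coloured* if it is white or black, and *mixed* otherwise. We write $G=(P,Q)$ when $P$ is the white part of $G$ (the substructure induced on all white vertices) and $Q$ the black part. As usual, we use the same letter for a digraph and its isomorphism type.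

For example, let $\Delta$ be the white 3-cycle and $\Theta$ the white transitive tournament on three vertices ($u\to v$, $u\to w$, $v\to w$). The digraphs strictly below $\Delta$ are $\circ$ and $T$, and the same is true of $\Theta$. The map $\varphi_1$ exchanges $E$ with $E'$, $F$ with $F'$, $T$ with $T'$. It fixes $A$ and $D$ and exchanges $B$ and $C$, since the edge stays while the loop moves to the other end.

Three facts will be used all the time. Let $\varphi\in\operatorname{Aut}\mathcal D$.

First, $X\mapsto\varphi(X)$ is a bijection
$$\{X: X\sqsubseteq G\}\to\{Y: Y\sqsubseteq\varphi(G)\}. \tag{1}$$
So every substructure of $\varphi(G)$ is $\varphi(X)$ for some $X\sqsubseteq G$, and if $t$ is *fixed* (meaning $\varphi(t)=t$, for the $\varphi$ under discussion), then $t\sqsubseteq G\iff t\sqsubseteq\varphi(G)$.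

Second, $|G|$, the number of vertices, is the length of a longest chain with top $G$ (delete vertices one at a time). Hence
$$|\varphi(G)|=|G|. \tag{2}$$

Third, suppose $\varphi$ fixes $\circ$ and $\bullet$. The number of white vertices of $G$ is the largest size of an $H\sqsubseteq G$ with $\bullet\not\sqsubseteq H$ (or $0$ if there is none), and the white part is the only such $H$ of that size. The same holds for black. So
$$\varphi \text{ preserves the numbers of white and black vertices and maps the white (black) part of } G \text{ to that of } \varphi(G). \tag{3}$$

What can an automorphism do on the first two levels? On one vertex it fixes or exchanges $\circ$ and $\bullet$, and $\varphi_1$ realises the exchange. Suppose both are fixed. By (3) the sets $\{E,F,T\}$, $\{E',F',T'\}$, $\{A,B,C,D\}$ are preserved. All permutations of the last set come from the $\varphi_\pi$, and $E\leftrightarrow F$ comes from $\varphi_2$. Could $T$ go to $E$? Looking down does not help: each of $E,F,T$ has only $\circ$ below it. So we look up.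

**Lemma 1 (orbit count).** Let $\varphi\in\operatorname{Aut}\mathcal D$ fix $\circ$ and $\bullet$. For a white $G$ with vertex set $V$, let $w(G)$ be the number of orbits of $\operatorname{Aut}(G)$ on the set $\{A,B,C,D\}^{V}$. Then $w(\varphi(G))=w(G)$. The same holds for black $G$.

*Proof.* Consider the digraphs $H\sqsupset G$ with $|H|=|G|+1$ and $\bullet\sqsubseteq H$. Such an $H$ contains the white digraph $G$ and a black vertex, so it consists of $G$ and one black vertex $b$. It is given by the function sending $v\in V$ to the type of $\{v,b\}$. An isomorphism between two such digraphs maps $b$ to $b$ and $V$ to $V$, so two functions give isomorphic digraphs exactly when they lie in one orbit of $\operatorname{Aut}(G)$. Hence $w(G)$ is the number of these $H$. By (2), (3) and the fact that $\bullet$ is fixed, $\varphi$ maps the $H$ belonging to $G$ bijectively to those belonging to $\varphi(G)$. For black $G$ exchange the colours. $\square$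

By Burnside's lemma, $w(G)$ is the average of $4^{c(\sigma)}$ over $\sigma\in\operatorname{Aut}(G)$, where $c(\sigma)$ is the number of cycles of $\sigma$ on $V$. We get
$$w(E)=w(F)=\tfrac{16+4}{2}=10,\qquad w(T)=16,\qquad w(\Delta)=\tfrac{64+4+4}{3}=24,\qquad w(\Theta)=64, \tag{4}$$
since $\operatorname{Aut}(T)$ and $\operatorname{Aut}(\Theta)$ are trivial and $\operatorname{Aut}(\Delta)$ has order $3$. So $T$ cannot go to $E$ or $F$.

## Mixed triples and normalisation by $\mathcal C$

The mixed 3-vertex digraphs with two white vertices and one black vertex are the following.

- $X(x,y)$ for $X\in\{E,F\}$ and a multiset $\{x,y\}$ of mixed types: the white pair has type $X$, and its two vertices form pairs of types $x$ and $y$ with the black vertex.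
- $T(x\to y)$: white vertices $u\to v$, where $u$ is in an $x$-pair and $v$ in a $y$-pair with the black vertex.

With two black vertices and one white vertex we have, in the same way, $X'(x,y)$ for $X'\in\{E',F'\}$, and $T'(x\to y)$, where the black vertices are $u\to v$, with $u$ in an $x$-pair and $v$ in a $y$-pair with the white vertex. For instance, $T(A\to B)$ has a white edge $u\to v$ and a black vertex $b$, with no edge between $u$ and $b$ and a single edge $b\to v$. It is not isomorphic to $T(B\to A)$, although both have the same two-vertex substructures $T,A,B$. The map $\varphi_4$ exchanges the two.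

**Definition.** An automorphism $\varphi$ of $\mathcal D$ is *normalised* if it fixes all digraphs with at most two vertices and all mixed digraphs with three vertices.

**Lemma 2.** For every $\psi\in\operatorname{Aut}\mathcal D$ there is $g\in\mathcal C$ such that $g\psi$ is normalised. More precisely, $g$ can be taken of the form $\varphi_5^{d}\varphi_4^{c}\varphi_\pi\varphi_3^{b}\varphi_2^{a}\varphi_1^{e}$ with $a,b,c,d,e\in\{0,1\}$. The exponent $e$ is $0$ if $\psi$ fixes $\circ$ and $\bullet$, and $g=\varphi_5^d\varphi_4^c$ if $\psi$ fixes all digraphs with at most two vertices.

*Proof.* We compose $\psi$ with generators one after another. At each step the current automorphism is called $\varphi$.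

**Step 1: digraphs with at most two vertices.** The purpose is to fix the first two levels. If $\circ,\bullet$ are exchanged, compose with $\varphi_1$. Now (3) applies. The set $\{E,F,T\}$ is preserved, and by Lemma 1 and (4) $T$ is fixed; if $E,F$ are exchanged, compose with $\varphi_2$. Do the same for $E',F',T'$ with $\varphi_3$. The set $\{A,B,C,D\}$ is preserved; compose with the $\varphi_\pi$ that undoes the permutation on it. The maps $\varphi_2,\varphi_3,\varphi_\pi$ fix $\circ,\bullet$, and each of them affects only its own group of two-vertex digraphs, so nothing already achieved is lost. If $\psi$ fixed everything with at most two vertices, nothing was done.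

**Step 2: most mixed triples are fixed already.** The purpose is to isolate what is still free. The digraphs $X(x,y)$ with $X\in\{E,F\}$, and $T(x\to x)$, are each determined by having two white vertices and one black vertex, by the type of the white pair, and by the set of mixed types that occur (with only two mixed pairs, the set determines the multiset). All of this is preserved by $\varphi$, so these digraphs are fixed. For $x\neq y$ the same data determine the two-element set $\{T(x\to y),T(y\to x)\}$, which is therefore preserved. Let $\varepsilon(xy)=1$ if $\varphi$ exchanges the two and $\varepsilon(xy)=0$ if it fixes both. A priori these are six independent choices; we show that there are only two.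

**Step 3: $\varepsilon$ is constant.** The purpose is to tie the six choices together, and the tool is the 3-cycle. The digraphs $\Delta$ and $\Theta$ are the only white 3-vertex digraphs whose only 2-vertex substructure is $T$, so $\{\Delta,\Theta\}$ is preserved. By Lemma 1 and (4), $24\ne 64$, so both are fixed. Let $x,y,z$ be distinct mixed types, and let $G$ consist of white vertices $u_x\to u_y\to u_z\to u_x$ and one black vertex that forms a pair of type $s$ with $u_s$ for $s=x,y,z$. Then $\varphi(G)$ has three white vertices and one black vertex, its white part is $\varphi(\Delta)=\Delta$, and the mixed types occurring in it are exactly $x,y,z$. There are three mixed pairs, so each type occurs once, and we may name the white vertices $v_x,v_y,v_z$ accordingly.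

Let $\{s,t\}\subset\{x,y,z\}$ have two elements. Both $G$ and $\varphi(G)$ have exactly one 3-vertex substructure with two white vertices and set of mixed types $\{s,t\}$, namely the one on the $s$-vertex, the $t$-vertex and the black vertex. By (1) and (3), $\varphi$ maps the one in $G$ to the one in $\varphi(G)$. So the edge between $v_s$ and $v_t$ is reversed, compared with that between $u_s$ and $u_t$, if and only if $\varepsilon(st)=1$. But both white parts are 3-cycles on vertices labelled $x,y,z$, and there are only two such labelled 3-cycles, each the full reversal of the other. So either all three edges are reversed or none is: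
$$\varepsilon(xy)=\varepsilon(yz)=\varepsilon(xz).$$
Thus $\varepsilon$ agrees on any two pairs that share a type. For four distinct types, $\varepsilon(xy)=\varepsilon(xz)=\varepsilon(zw)$. So $\varepsilon$ is constant.

**Step 4: removing $\varepsilon$.** The purpose is to finish the normalisation. If $\varepsilon\equiv1$, compose with $\varphi_4$. This map fixes all digraphs with at most two vertices, exchanges $T(x\to y)$ with $T(y\to x)$ for all $x\ne y$, and fixes all other mixed triples. Steps 2–4 with the colours exchanged (black 3-cycle, black transitive tournament, $T'(x\to y)$) show that after composing with $\varphi_5$ if necessary all $T'(x\to y)$ and $X'(x,y)$ are fixed; $\varphi_5$ does not affect triples with two white vertices. The result is normalised. $\square$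

**Colour symmetry.** The map $\varphi_1$ permutes the digraphs with at most two vertices among themselves, and likewise the mixed triples. So if $\varphi$ is normalised, then $\varphi_1\varphi\varphi_1^{-1}$ is normalised too. Suppose it has been proved that all normalised automorphisms fix a certain digraph $\varphi_1(G)$. Applied to $\varphi_1\varphi\varphi_1^{-1}$, this gives $\varphi_1\varphi(G)=\varphi_1(G)$, so $\varphi(G)=G$. Statements of this kind therefore hold with the colours exchanged as well.

By Lemma 2, Theorem 1 reduces to the following: *every normalised automorphism is the identity*. Indeed, $g\psi=\mathrm{id}$ gives $\psi=g^{-1}\in\mathcal C$. From now on, until Theorem 1 is proved, $\varphi$ is a normalised automorphism.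

## Two 4-vertex tournaments with the same substructures

A sensible first attempt is induction on the number of vertices. If $\varphi$ fixes all digraphs with at most $n$ vertices and $|G|=n+1$, then by (1) $G$ and $\varphi(G)$ have the same proper substructures, and one hopes to conclude $\varphi(G)=G$, with Lemma 1 helping in doubtful cases, as it did for $\Delta$ and $\Theta$.

This stops at $n=3$. Let $a\to b\to c\to a$ be a white 3-cycle. Let $W$ be this cycle with a white vertex $d$ such that $d\to a,b,c$, and let $L$ be the cycle with a white vertex $d$ such that $a,b,c\to d$. In both, $\{a,b,c\}$ induces $\Delta$ and the other three triples induce $\Theta$. So the digraphs strictly below $W$ and strictly below $L$ are the same: $\circ,T,\Delta,\Theta$. Even the multiplicities agree. But $W\not\cong L$, since $W$ has a vertex with edges to all three others and $L$ has none. The orbit count does not help either: both automorphism groups fix $d$ and rotate the cycle, so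
$$w(W)=w(L)=\tfrac{256+16+16}{3}=96 .$$

There is a structural reason. The automorphism $\varphi_4$ fixes $\circ,T,\Delta,\Theta$ and exchanges $W$ and $L$. So what separates $W$ from $L$ under a normalised $\varphi$ must involve the normalisation of the triples $T(x\to y)$, and these are mixed. The information about a white digraph sits above it, in mixed digraphs that contain it.

The way out is to stop climbing one vertex at a time. We embed the given digraph in a much larger, rigid mixed digraph. There a black transitive tournament serves as a ruler, and each white vertex carries a number that can be read off from mixed triples. The large digraph is proved to be fixed, and then one descends to the given one.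

Descending needs care, since a substructure of a fixed digraph need not be fixed. The symmetric white path on four vertices ($F$-pairs $ab,bc,cd$, all other pairs $E$) is self-complementary, so it is fixed by $\varphi_2$; but $\varphi_2$ exchanges the digraphs $E$ and $F$ below it. For one-coloured digraphs the descent is harmless, by (3): the white part of a fixed digraph is fixed.

## A black transitive tournament as a ruler

Let $Z_m$ be the black transitive tournament on $z_1,\dots,z_m$, with $z_r\to z_s$ for $r<s$ and all pairs of type $T'$. Its only automorphism is the identity, so each copy of $Z_m$ in a digraph has exactly one enumeration of this form. Any $r$ of its vertices induce a $Z_r$.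

**Lemma 3.** The following are fixed:

- (a) $Z_m$ for all $m\ge1$;
- (b) $Z_r(x)$, which is $Z_r$ with one white vertex, all mixed pairs being of type $x\in\{A,B,C,D\}$;
- (c) for $1\le i\le m$, the digraph $S_{m,i}$ consisting of $Z_m$ and a white vertex $p$, where $\{p,z_r\}$ has type $A$ for $r<i$, type $B$ for $r=i$, and type $C$ for $r>i$.

For example, in $S_{4,2}$ the types along $z_1,z_2,z_3,z_4$ are $A,B,C,C$.

*Proof.* **Step 1: (a).** We characterise $Z_m$ by small fixed substructures. The black 3-cycle and the black transitive 3-tournament are the only black 3-vertex digraphs whose only 2-vertex substructure is $T'$. By Lemma 1 in its black form (counts $24$ and $64$), both are fixed. A black $m$-vertex digraph with all pairs of type $T'$ and no 3-cycle is a transitive tournament, that is, $Z_m$. These properties are preserved by $\varphi$.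

**Step 2: (b).** The digraph $Z_r(x)$ is determined by its black part $Z_r$, by having one white vertex, and by $x$ being the only mixed type in it. All of this is preserved, by (a) and (3).

**Step 3: (c).** We recover the sequence of types from how often each letter occurs and from its monotonicity. Let $S'=\varphi(S_{m,i})$. It has one white vertex and black part $Z_m$, enumerated $z_1',\dots,z_m'$. For each $x$, the number of mixed pairs of type $x$ in $S'$ is the largest $r$ with $Z_r(x)\sqsubseteq S'$ (or $0$ if there is none), so by (b) it is the same as in $S_{m,i}$: there are $i-1$ letters $A$, one $B$, and $m-i$ letters $C$. Order the letters $A<B<C$. The sequence in $S_{m,i}$ is weakly increasing, so $T'(x\to y)\sqsubseteq S_{m,i}$ only if $x\le y$. As $T'(x\to y)$ is fixed, the same holds in $S'$. So the sequence in $S'$ is also weakly increasing, and with the given numbers of letters it is $A^{i-1}BC^{m-i}$. Hence $S'\cong S_{m,i}$. $\square$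

**Definition.** In a digraph with a specified copy of $Z_m$ in its black part, a white vertex *has label $i$* if together with that copy it forms $S_{m,i}$. The label, if there is one, is unique: the $B$-pair is at $z_i$.

**Definition.** Let $P$ be a white digraph with vertices enumerated as $p_1,\dots,p_n$, and let $m\ge n\ge1$. Then $H(P,m)$ is the digraph with white part $P$ and black part $Z_m$ in which $p_i$ has label $i$.

For example, if $P$ is $p_1\to p_2$ and $m=2$, then $p_1$ has types $B,C$ at $z_1,z_2$ and $p_2$ has types $A,B$. Thus $z_1$ produces the triple $T(B\to A)$ and $z_2$ the triple $T(C\to B)$. For $p_2\to p_1$ the triples would be $T(A\to B)$ and $T(B\to C)$. A normalised automorphism tells these apart.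

**Lemma 4.** All $H(P,m)$ are fixed. So are, for $i<j\le m$, all digraphs $H_{ij}$ with black part $Z_m$ and exactly two white vertices $p_i,p_j$, of labels $i$ and $j$.

*Proof.* **Step 1: two white vertices.** We check that labels and orientation survive. The digraph $\varphi(H_{ij})$ has two white vertices and black part $Z_m$. It contains the fixed $S_{m,i}$ and $S_{m,j}$, and each of them uses all $m$ black vertices. So one white vertex has label $i$ and the other has label $j$. The type of the white pair is preserved, by (3). It remains to treat the orientation when this type is $T$. The pairs (type of $\{p_i,z_r\}$, type of $\{p_j,z_r\}$) are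

$$(A,A)\ \text{for } r<i,\quad (B,A)\ \text{for } r=i,\quad (C,A)\ \text{for } i<r<j,\quad (C,B)\ \text{for } r=j,\quad (C,C)\ \text{for } r>j .$$

If $p_i\to p_j$, then $T(B\to A)$ occurs, at $z_i$. If $p_j\to p_i$, the only triples of the form $T(x\to y)$ that can occur are $T(A\to A),T(A\to B),T(A\to C),T(B\to C),T(C\to C)$, so $T(B\to A)$ does not occur. Since $T(B\to A)$ is fixed, the orientation is preserved, and $\varphi(H_{ij})=H_{ij}$.

**Step 2: all of $P$.** We glue the pairs together along the labels. Let $H'=\varphi(H(P,m))$. It has $n$ white vertices and black part $Z_m=\{z'_1,\dots,z'_m\}$. For each $i\le n$ we have $S_{m,i}\sqsubseteq H'$, so there is a white vertex $p_i'$ of label $i$. Different labels belong to different vertices, so $p_1',\dots,p_n'$ are all the white vertices. For $i<j\leq n$, the substructure of $H(P,m)$ on $\{p_i,p_j\}\cup Z_m$ is a digraph $H_{ij}$, fixed by Step 1, so it embeds in $H'$. The embedding uses all black vertices, hence maps $z_r\mapsto z_r'$, and because of the labels it maps $p_i\mapsto p_i'$, $p_j\mapsto p_j'$. So type and orientation agree on $\{p_i,p_j\}$ and $\{p_i',p_j'\}$. Therefore $p_i\mapsto p_i'$, $z_r\mapsto z_r'$ is an isomorphism $H(P,m)\to H'$. (For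 $n=1$, $H(P,m)=S_{m,1}$.) $\square$

**Corollary 5.** All one-coloured digraphs are fixed.

*Proof.* A white $P$ is the white part of the fixed digraph $H(P,|P|)$, so it is fixed by (3). For black digraphs use colour symmetry. $\square$

In particular $W$ and $L$ are now separated, by $H(W,4)$ and $H(L,4)$.

## Black vertices recognised by their columns

For a mixed $G=(P,Q)$ we now know that $\varphi(G)$ has the same two colour parts; what is left is how they are joined. The plan is to label the white vertices by a ruler $Z_m$ and to recognise a black vertex $q$ by its *column*, the family $(M(p,q))_{p\in P}$ where $M(p,q)$ is the type of $\{p,q\}$. We begin with one additional black vertex.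

**Lemma 6.** Let $m\ge n\ge1$ and $m\ge2$. Let $L$ be $H(P,m)$ with one more black vertex $q$, all pairs $\{q,z_r\}$ being of type $E'$ and $\{p_i,q\}$ of an arbitrary type $M_i$ for $i=1,\dots,n$. Then $L$ is fixed.

*Proof.* Let $L'=\varphi(L)$.

**Step 1: finding the ruler and the labels in $L'$.** By Corollary 5 and (3), the black part of $L'$ is a copy $Z'$ of $Z_m$ together with a vertex $q'$ in $E'$-pairs with all of $Z'$. As $m\ge2$, a copy of $Z_m$ contains no vertex that forms an $E'$-pair with another of its vertices, so $Z'$ is the only copy of $Z_m$ among the black vertices, and $q'$ is the remaining vertex. Let $P'$ be the white part of $L'$. By (1), $L'[P'\cup Z']=\varphi(X)$ for some $X\sqsubseteq L$. By (3), $X$ has $n$ white vertices, and its black part is mapped to $Z_m$ by $\varphi$, so it is $Z_m$, since $Z_m$ is fixed. Such a black part does not contain $q$, so $X=H(P,m)$, which is fixed. Hence we may write $P'=\{p_1',\dots,p_n'\}$ and $Z'=\{z'_1,\dots,z'_m\}$, where $p_i'$ has label $i$ and $p_i\mapsto p_i'$, $z_r\mapsto z'_r$ is an isomorphism from $H(P,m)$ to $L'[P'\cup Z']$.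

**Step 2: isolating one white vertex.** We want to compare $\{p_i,q\}$ with $\{p_i',q'\}$. Let $N_i=L[\{p_i,q\}\cup Z_m]$. Realise $\varphi(N_i)$ inside $L'$. It has one white vertex and $m+1$ black vertices, hence all the black vertices of $L'$. It contains $S_{m,i}$, whose black part must be $Z'$. So its white vertex has label $i$, that is, it is $p_i'$, and $\varphi(N_i)=L'[\{p_i',q'\}\cup Z']$.

**Step 3: reading off $M_i$.** Let $M_i'$ be the type of $\{p_i',q'\}$, and let $Y\ne\emptyset$ be the set of mixed types occurring in $S_{m,i}$. The only $E'$-pairs in $N_i$ are the pairs $\{q,z_r\}$. So the triples $E'(x,y)$ contained in $N_i$ are those with multiset $\{M_i,y\}$, $y\in Y$, and the ones in $\varphi(N_i)$ are those with multiset $\{M_i',y\}$, $y\in Y$. These triples are fixed, so the two sets of multisets are equal. In each set, different $y$ give different multisets. Add up the multiplicities of the symbol $M_i$ over the members of the set. For the first set the sum is $|Y|$, plus $1$ if $M_i\in Y$. For the second set, if $M_i'\ne M_i$, the sum is $1$ if $M_i\in Y$ and $0$ otherwise. As $|Y|\ge1$, these differ. So $M'_i=M_i$. This holds for all $i$, and $L'\cong L$. $\square$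

As a check of Step 3, take $m=2$, $i=1$, so $Y=\{B,C\}$. If $M_i=B$ the multisets are $\{B,B\},\{B,C\}$; if $M_i'=C$ they would be $\{B,C\},\{C,C\}$. The symbol $B$ is counted $3=|Y|+1$ times in the first set and once in the second.

**Definition.** A black digraph, or a set of black vertices, is *connected* if the graph formed by its pairs that are not of type $E'$ is connected; its *components* are those of this graph.

For example, $Z_m$ is connected, and the black part of $L$ in Lemma 6 has the two components $Z_m$ and $\{q\}$.

**Proposition 7.** Let $P=\{p_1,\dots,p_n\}$ be white, $n\ge1$, let $Q$ be a connected black digraph with $k\ge2$ vertices, and let $m>\max(n,k)$. Let $K$ have white part $P$ and black part $Q\cup Z_m$ with all pairs between $Q$ and $Z_m$ of type $E'$, let $K[P\cup Z_m]=H(P,m)$, and let the types $M(p,q)$ for $p\in P$, $q\in Q$ be arbitrary, except that the columns $M(\cdot,q)$, $q\in Q$, are pairwise distinct. Then $K$ is fixed.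

*Proof.* Let $K'=\varphi(K)$, with white part $P'$.

**Step 1: finding the ruler in $K'$.** By Corollary 5 and (3), the black part of $K'$ is isomorphic to $Q\cup Z_m$. Its components have sizes $k$ and $m$ with $k<m$, so it is $Q'\cup Z'$ with uniquely determined components $Q'\cong Q$ and $Z'\cong Z_m$. Moreover:
$$\text{a connected set of } m \text{ black vertices of } K \text{ is } Z_m, \text{ and one of } K' \text{ is } Z'. \tag{5}$$
By (1), $K'[P'\cup Z']=\varphi(X)$ with $X\sqsubseteq K$. By (3), $X$ contains all $n$ white vertices, and its black part is $Z_m$ up to isomorphism, so by (5) it is the ruler itself. Thus $X=H(P,m)$ is fixed. Hence $P'=\{p_1',\dots,p_n'\}$ with $p_i'$ of label $i$ with respect to $Z'=\{z_1',\dots,z_m'\}$, and $p_i\mapsto p_i'$, $z_r\mapsto z_r'$ is an isomorphism $K[P\cup Z_m]\to K'[P'\cup Z']$.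

**Step 2: finding each $q$ by its column.** For $q\in Q$ let $L_q=K[P\cup Z_m\cup\{q\}]$. It is fixed by Lemma 6, so it embeds in $K'$. By (5) the embedding maps $Z_m$ onto $Z'$, so $z_r\mapsto z_r'$; because of the labels, $p_i\mapsto p_i'$; and $q$ goes to some $q'\in Q'$ such that $\{p_i',q'\}$ has type $M(p_i,q)$ for all $i$. Distinct $q$ have distinct columns, so they have distinct $q'$. As $|Q'|=k=|Q|$, the map $q\mapsto q'$ is a bijection $Q\to Q'$, and $q'$ is the only vertex of $Q'$ that has the column of $q$.

**Step 3: the types of the pairs in $Q$.** The aim is to see that $\{q_1,q_2\}$ and $\{q'_1,q'_2\}$ have the same type. Let $q_1\ne q_2$ be in $Q$ and $L_{12}=K[P\cup Z_m\cup\{q_1,q_2\}]$. Realise $\varphi(L_{12})$ inside $K'$. It has $n$ white and $m+2$ black vertices, and it contains copies of the fixed digraphs $L_{q_1}$ and $L_{q_2}$. By Step 2, a copy of $L_{q_1}$ in $K'$ consists of $P'$, $Z'$ and the only vertex of $Q'$ with the column of $q_1$, which is $q_1'$; likewise for $q_2$. By counting vertices, $\varphi(L_{12})=K'[P'\cup Z'\cup\{q_1',q_2'\}]$. Its black part is isomorphic to that of $L_{12}$. In both black parts the ruler is the only component with $m$ vertices, because $m>2$. Removing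 it, we see that $\{q_1',q_2'\}$ has the same type as $\{q_1,q_2\}$.

**Step 4: orientations in $Q$.** Suppose the type is $T'$, say $q_1\to q_2$; we must show $q_1'\to q_2'$. As the columns differ, there is $i$ with $x:=M(p_i,q_1)\ne y:=M(p_i,q_2)$. Let $J=K[\{p_i\}\cup Z_m\cup\{q_1,q_2\}]\sqsubseteq L_{12}$. Realise $\varphi(J)$ inside $\varphi(L_{12})=K'[P'\cup Z'\cup\{q_1',q_2'\}]$. It has one white vertex and $m+2$ black vertices, hence all the black vertices of $\varphi(L_{12})$. It contains $S_{m,i}$, whose black part is $Z'$ by (5). So its white vertex is $p_i'$, and $\varphi(J)=K'[\{p_i'\}\cup Z'\cup\{q_1',q_2'\}]$.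

Let $\tau$ be the set of pairs $(u,v)$ with $T'(u\to v)\sqsubseteq S_{m,i}$. All its elements satisfy $u\le v$ in the order $A<B<C$. The set of $(u,v)$ with $T'(u\to v)\sqsubseteq J$ is $\tau\cup\{(x,y)\}$, since the $T'$-pairs of $J$ are those inside the ruler and $\{q_1,q_2\}$. If $q_2'\to q_1'$, the corresponding set for $\varphi(J)$ is $\tau\cup\{(y,x)\}$. The triples are fixed, so the sets are equal, and as $(x,y)\ne(y,x)$ both $(x,y)$ and $(y,x)$ lie in $\tau$. Then $x\le y\le x$, contradicting $x\ne y$. So $q_1'\to q_2'$.

**Step 5: conclusion.** By Steps 1–4, $p_i\mapsto p_i'$, $z_r\mapsto z_r'$, $q\mapsto q'$ preserves all colours, types and orientations; note that pairs between $Q'$ and $Z'$ have type $E'$. So it is an isomorphism $K\to K'$. $\square$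

## Removing the auxiliary vertices by unique copies

Given an arbitrary mixed $G=(P,Q)$, two things are missing: $Q$ need not be connected with distinct columns, and we must get from $K$ back to $G$. We repair the first by adding vertices, and we add them in such a way that they can be removed again.

**Lemma 8 (unique copies).** Let $G^+=(P^+,Q^+)$ be fixed, and let $\emptyset\ne P\subseteq P^+$ be such that $P$ is the only subset of $P^+$ inducing a digraph isomorphic to $G^+[P]$. Then $G^+[P\cup Q^+]$ is fixed. The same holds with the colours exchanged.

*Proof.* As $\varphi(G^+)=G^+$, we can realise $\varphi(G^+[P\cup Q^+])$ inside $G^+$. It has $|Q^+|$ black vertices, hence all of $Q^+$. By (3) and Corollary 5 its white part is isomorphic to $G^+[P]$, so it is $P$ by uniqueness. The argument with the colours exchanged is the same. $\square$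

**End of the proof of Theorem 1.** Let $G=(P,Q)$ be mixed, $|P|=n$, $|Q|=k$. We show that $G$ is fixed.

**Case 1: $n,k\ge2$.**

**Step 1: making the black part connected.** If $Q$ has a vertex that forms $F'$-pairs with all other vertices of $Q$, put $Q_1=Q$. Otherwise put $Q_1=Q\cup\{q_0\}$ with a new black vertex $q_0$ in $F'$-pairs with all of $Q$, and let all $\{p,q_0\}$, $p\in P$, have type $A$. In both cases $Q_1$ is connected and contains an $F'$-pair (as $k\ge2$). Also $Q$ is the unique copy of $Q$ in $Q_1$: in the second case, a copy containing $q_0$ would have a vertex in $F'$-pairs with all others, which $Q$ has not.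

**Step 2: making the columns distinct.** Put $P_1=P\cup Y$ with $Y=\{y_q:q\in Q_1\}$ a set of new white vertices. Let $\{y_q,q\}$ have type $B$ and $\{y_q,\tilde q\}$ type $A$ for all $\tilde q\in Q_1\setminus\{q\}$. The columns of $Q_1$ over $P_1$ are then pairwise distinct, since $y_q$ forms a $B$-pair only with $q$. The white pairs that meet $Y$ are chosen so that $Y$ can be removed again. If no vertex of $P$ forms $E$-pairs with all other vertices of $P$, give all pairs inside $Y$ and between $Y$ and $P$ the type $E$. Otherwise give all these pairs the type $F$. In the latter case some $v\in P$ is in $E$-pairs with all others, and as $n\ge2$, no vertex of $P$ (neither $v$ nor one paired with $v$) is in $F$-pairs with all others. In either case a copy of $P$ in $P_1$ that contains some $y\in Y$ would have a vertex in $E$-pairs (respectively $F$-pairs) with all its others, which $P$ has not. So $P$ is the unique copy of $P$ in $P_1$.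

**Step 3: adding the ruler.** Let $m=|P_1|+1$. As $|P_1|=n+|Q_1|$, we have $m>\max(|P_1|,|Q_1|)$. Add $Z_m$, with all pairs between $Q_1$ and $Z_m$ of type $E'$, and give the vertices of $P_1$ the labels $1,\dots,|P_1|$. The resulting $K=(P_1,Q_1\cup Z_m)$ satisfies the hypotheses of Proposition 7, so it is fixed.

**Step 4: descending.** $Q_1$ is the unique copy of itself in $Q_1\cup Z_m$. Indeed, a copy is connected, so it lies in $Q_1$ or in $Z_m$, and the latter is impossible since $Z_m$ has no $F'$-pair. Now apply Lemma 8 three times: $(P_1,Q_1)$ is fixed (black form, $Q_1$ unique in $Q_1\cup Z_m$), then $(P,Q_1)$ is fixed ($P$ unique in $P_1$), then $(P,Q)=G$ is fixed (black form, $Q$ unique in $Q_1$).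

As an example, let $P$ be of type $E$, $Q$ of type $E'$, and all four mixed pairs of type $A$. Then $q_0$ is added, $Q_1$ has three vertices, $Y$ has three vertices and its white pairs have type $F$. So $|P_1|=5$, the only $E$-pair in $P_1$ is $P$ itself, $m=6$, and $|K|=5+3+6=14$.

**Case 2: $k=1$, $n\ge2$.** Let $Q=\{q\}$. If only one mixed type occurs in $G$, then $G$ is determined by its white part, its having a single black vertex, and that type; so it is fixed. Otherwise let $G_2=(P,\{q,q_2\})\sqsupset G$ with $\{q,q_2\}$ of type $E'$ and all $\{p,q_2\}$ of type $A$. By Case 1, $G_2$ is fixed. Realise $\varphi(G)$ inside $G_2$: it contains all of $P$ and exactly one of $q,q_2$. At least two mixed types occur in $\varphi(G)$, as in $G$, while with $q_2$ only $A$ would occur. So it contains $q$, and $\varphi(G)=G$.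

**Case 3: $n=1$, $k\ge2$.** This follows from Case 2 by colour symmetry.

**Case 4: $n=k=1$.** Here $G\in\{A,B,C,D\}$ is fixed since $\varphi$ is normalised.

Together with Corollary 5, this shows $\varphi=\mathrm{id}$. By Lemma 2, for every $\psi\in\operatorname{Aut}\mathcal D$ there is $g\in\mathcal C$ with $g\psi=\mathrm{id}$, so $\psi\in\mathcal C$. This proves Theorem 1. $\blacksquare$

## Three-vertex data, finite levels, and definability

For $R\ge1$ let $\mathcal D_{\le R}$ be the subposet of $\mathcal D$ formed by the digraphs with at most $R$ vertices. It is finite.

**Theorem 2.**

- (a) An automorphism of $\mathcal D$ is determined by its action on the 3-vertex digraphs. This is sharp: the pointwise stabiliser of all digraphs with at most 2 vertices is $\{1,\varphi_4,\varphi_5,\varphi_4\varphi_5\}$, of order 4.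
- (b) If $N\ge1$ and $R\ge4N+6$, then every automorphism of the finite poset $\mathcal D_{\le R}$ agrees on $\mathcal D_{\le N}$ with some element of $\mathcal C$, which is unique if $N\ge3$.
- (c) For every $G\in\mathcal D$ the orbit $\mathcal C\cdot G$ is first-order definable in $(\mathcal D,\sqsubseteq)$ without parameters.
- (d) There is a 7-vertex digraph $G_0$ with trivial stabiliser in $\operatorname{Aut}\mathcal D$ (so its orbit has 768 elements), and every $G\in\mathcal D$ is first-order definable in $(\mathcal D,\sqsubseteq,G_0)$ with the single constant $G_0$.

**Proof of (a).** We show that fixing all 3-vertex digraphs implies being normalised. Let $\varphi$ fix all 3-vertex digraphs. Each of $E,F,T,E',F',T'$ is the only 2-vertex substructure of some one-coloured 3-vertex digraph (all pairs of type $E$; all of type $F$; $\Delta$; and the black analogues), so it is fixed by (1) and (2). Hence $\circ$ and $\bullet$, the only 1-vertex substructures of $E$ and $E'$, are fixed. Each mixed type $x$ is the only 2-vertex substructure of $E(x,x)$ other than $E$, so it is fixed. Thus $\varphi$ is normalised, hence the identity. If two automorphisms $\varphi,\psi$ agree on the 3-vertex digraphs, apply this to $\varphi^{-1}\psi$.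

Now let $\varphi$ fix all digraphs with at most 2 vertices. By Lemma 2 there is $g\in\langle\varphi_4,\varphi_5\rangle$ with $g\varphi$ normalised, so $\varphi=g^{-1}\in\langle\varphi_4,\varphi_5\rangle$. Conversely $\varphi_4$ and $\varphi_5$ fix all these digraphs. They are commuting involutions, as they reverse edges in disjoint families of pairs. The map $\varphi_4$ moves $T(A\to B)$ but not $T'(A\to B)$, and $\varphi_5$ does the reverse. So the stabiliser has exactly the four stated elements.

This agrees with the order 768. The automorphisms fixing $\circ,\bullet$ induce on the digraphs with at most two vertices all $2\cdot2\cdot24=96$ combinations from $\varphi_2,\varphi_3,\varphi_\pi$ and no others. With $\varphi_1$ there are $192$ induced permutations, and $192\cdot4=768$.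

**Proof of (b).** **Step 1: reduction to a count of sizes.** We have to see that the proof of Theorem 1 for digraphs with at most $N$ vertices takes place inside $\mathcal D_{\le R}$. In $\mathcal D_{\le R}$ sizes are the lengths of longest chains, as in $\mathcal D$, so (1)–(3) hold for automorphisms of $\mathcal D_{\le R}$. The elements of $\mathcal C$ preserve size, so they restrict to $\mathcal D_{\le R}$; in particular, so does $\varphi_1$, and colour symmetry is available without changing sizes. Lemma 2, including the orbit counts for $\Delta$, $\Theta$ and their black versions, uses only digraphs with at most $4$ vertices, and $R\ge10$. So every automorphism of $\mathcal D_{\le R}$ becomes normalised after composing with some $g\in\mathcal C$. It remains to show that a normalised automorphism of $\mathcal D_{\le R}$ fixes every $G$ with $|G|\le N$. If $|G|\le2$ this holds by definition, so let $3\le|G|\le N$.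

**Step 2: one-coloured digraphs.** For $r$ vertices, $r\ge3$, Corollary 5 uses $H(P,r)$, of size $2r$, and smaller digraphs ($Z_r$, $Z_s(x)$, $S_{r,i}$, $H_{ij}$, of size at most $r+2$, and the 4-vertex digraphs of the orbit count). So sizes at most $2r\le 4N+6$ suffice when $r=|G|$.

**Step 3: mixed digraphs with $n,k\ge2$.** We have $|Q_1|\le k+1$, $|P_1|=n+|Q_1|\le n+k+1$, $m\le n+k+2$, hence
$$|K|=|P_1|+|Q_1|+m\le 2n+3k+4 .$$
All mixed digraphs used in Lemmas 3, 4, 6, 8 and Proposition 7 have at most $|K|$ vertices. The one-coloured digraphs whose being fixed is used are substructures of the two colour parts of $K$. These have at most $n+k+1$ and at most $|Q_1|+m\le n+2k+3$ vertices, so by Step 2 sizes at most $2(n+2k+3)=2n+4k+6$ suffice for them. (When such a digraph has one or two vertices it is fixed by normalisation.) Altogether sizes at most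
$$2n+4k+6=4|G|-2n+6\le4N+2$$
suffice.

**Step 4: mixed digraphs with $k=1$ or $n=1$.** For $k=1$, $n\ge2$, the bound of Step 3 is applied to $G_2$, with $(n,2)$ in place of $(n,k)$. It gives $2n+14=2|G|+12\le4|G|+6\le4N+6$, as $|G|\ge3$. The case $n=1$ is symmetric.

**Step 5: uniqueness.** If $N\ge3$ and two elements of $\mathcal C$ agree on $\mathcal D_{\le N}$, they agree on all 3-vertex digraphs, so they are equal by (a).

**Proof of (c).** **Step 1: the orbit in a finite poset.** Let $N=|G|$, $R=4N+6$. By (b), each automorphism of $\mathcal D_{\le R}$ maps $G$ to an element of $\mathcal C\cdot G$; conversely the elements of $\mathcal C$ restrict to automorphisms of $\mathcal D_{\le R}$. So the orbit of $G$ under $\operatorname{Aut}(\mathcal D_{\le R})$ is $\mathcal C\cdot G$.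

**Step 2: orbits in finite structures are definable.** Let $a_1,\dots,a_s$ be all the elements of $\mathcal D_{\le R}$, with $G=a_1$. Consider the formula in $x$ saying: there are pairwise distinct $y_1,\dots,y_s$ such that every element equals some $y_i$, such that $y_i\sqsubseteq y_j$ holds exactly for those $i,j$ with $a_i\sqsubseteq a_j$, and $x=y_1$. Such $y_1,\dots,y_s$ are exactly the images of $a_1,\dots,a_s$ under an automorphism, so in $\mathcal D_{\le R}$ the formula defines the orbit of $G$.

**Step 3: passing to $\mathcal D$.** The set $\mathcal D_{\le R}$ is definable in $\mathcal D$: $x$ belongs to it if and only if there is no chain $x_0<\dots<x_R$ with $x_R\sqsubseteq x$, because the longest chain with top $x$ has $|x|$ elements. Restricting the quantifiers of the formula of Step 2, and $x$, to this set gives a definition of $\mathcal C\cdot G$ in $(\mathcal D,\sqsubseteq)$.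

**Proof of (d).** **Step 1: the digraph $G_0$.** Let $G_0$ have white vertices $u,v,w,s$ with $u\to v$ and all five other white pairs of type $E$, and black vertices $x,y,t$ with $x\to y$ and the two other black pairs of type $E'$. Let $\{u,x\}$ have type $B$, let $\{w,t\}$ and $\{s,t\}$ have type $C$, and let the other nine mixed pairs have type $A$.

**Step 2: its stabiliser is trivial.** Let $g\in\operatorname{Aut}\mathcal D$ with $g(G_0)=G_0$. If $g$ exchanged $\circ$ and $\bullet$, then $\varphi_1g$ would fix both, so $\varphi_1g(G_0)$ would have four white and three black vertices, and $g(G_0)$ would have three white vertices instead of four. So $g$ fixes $\circ$ and $\bullet$. By Lemma 2 and the fact that normalised automorphisms are trivial, $\varphi_5^d\varphi_4^c\varphi_{\rho}\varphi_3^b\varphi_2^ag=1$ for some exponents in $\{0,1\}$ and some $\rho\in S_4$, so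
$$g=\varphi_2^{a}\varphi_3^{b}\varphi_\pi\varphi_4^{c}\varphi_5^{d},\qquad \pi=\rho^{-1}.$$
Only $\varphi_2$ changes the numbers of $E$- and $F$-pairs, by exchanging them. In $G_0$ these numbers are $5$ and $0$, so $a=0$. Likewise the numbers of $E'$- and $F'$-pairs are $2$ and $0$, so $b=0$. The number of pairs of type $\pi(X)$ in $g(G_0)=G_0$ equals the number of pairs of type $X$ in $G_0$. The numbers for $A,B,C,D$ are $9,1,2,0$, pairwise distinct, so $\pi=1$.

Now $\varphi_4^c\varphi_5^d(G_0)$ has the same vertex set, colours and pair types as $G_0$, and there is an isomorphism from $G_0$ to it, a permutation of the vertices preserving colours and pair types. It maps the unique $B$-pair $\{u,x\}$ to itself and so fixes $u$ (white) and $x$ (black). It then fixes $v$ and $y$, because $\{u,v\}$ is the unique $T$-pair and $\{x,y\}$ the unique $T'$-pair. So $u\to v$ and $x\to y$ hold in $\varphi_4^c\varphi_5^d(G_0)$ as well, which forces $c=d=0$. Hence $g=1$. As $\operatorname{Aut}\mathcal D=\mathcal C$ has order 768, the orbit of $G_0$ has 768 elements.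

**Step 3: definability with the constant $G_0$.** Let $G\in\mathcal D$, $N=\max(|G|,7)$, $R=4N+6$. By (b), an automorphism of $\mathcal D_{\le R}$ that fixes $G_0$ agrees on $\mathcal D_{\le N}$ with some $g\in\mathcal C$. Then $g$ fixes $G_0$, so $g=1$ by Step 2, and the automorphism fixes $G$. Thus $\{G\}$ is an orbit of the automorphism group of the finite structure $(\mathcal D_{\le R},\sqsubseteq,G_0)$. The formula of (c), Step 2, with the additional clause that $y_j$ is the constant $G_0$, where $a_j=G_0$, defines $G$ in this structure. Restricting it to $\mathcal D_{\le R}$ as in (c), Step 3, gives a definition of $G$ in $(\mathcal D,\sqsubseteq,G_0)$. $\blacksquare$
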